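
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Threefolds over $\mathbb{Q}$ whose $\ell$-adic cycle class map is not injective}


\begin{abstract}
Let $B$ be the conic $X_0^2=2X_1^2+3X_2^2$ and $E$ the elliptic curve $y^2=x(x+1)(x-3)$ over $\mathbb{Q}$. We show that on the threefold $B\times E\times\mathbb{P}^1$ the cycle class map from $CH^i\otimes\mathbb{Z}_2$ to continuous $2$-adic \'etale cohomology is not injective, both for $i=2$ and for $i=3$. More generally, over any given number field, there are smooth projective geometrically integral varieties of dimension $d$ with non-injective $\ell$-adic cycle class map in codimension $i$, for some prime $\ell$, if and only if $2\le i\le d$; and for a given prime $\ell$ they exist whenever $\ell\le i\le d$. The cycles are detected by a norm obstruction in Galois cohomology of degree $3$. Their classes vanish because, once real places have been dealt with, they reduce to torsion elements of groups built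 from the $\ell$-adic Tate module of the Brauer group of the base field, which is torsion-free.
\end{abstract}

\section{The question and the answer}

Let $\ell$ be a prime, $k$ a field in which $\ell$ is invertible, and $X$ a smooth projective $k$-variety. Write $CH^i(X)$ for the Chow group of codimension $i$ cycles modulo rational equivalence, and $H^j(X,\mathbb{Z}_\ell(i))$ for continuous $\ell$-adic \'etale cohomology in the sense of Jannsen \cite{Jannsen}, or equivalently pro-\'etale cohomology in the sense of Bhatt and Scholze. The subject of this paper is the cycle class map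
\[
\mathrm{cl}\colon CH^i(X)\otimes_{\mathbb{Z}}\mathbb{Z}_\ell\longrightarrow H^{2i}(X,\mathbb{Z}_\ell(i)).
\]
Varieties are always taken to be geometrically integral over their base field. This rules out the degenerate case of a threefold over a number field $k'$ regarded as a $\mathbb{Q}$-scheme.

The target uses $X$ itself and not only $\bar X=X\times_k\bar k$, and this makes $\mathrm{cl}$ much finer than the geometric cycle class. Consider an elliptic curve $E$ over a number field $k$. The class of a degree $0$ divisor in $H^2(\bar E,\mathbb{Z}_\ell(1))=\mathbb{Z}_\ell$ is zero, so the geometric class forgets the whole group $\mathrm{Pic}^0(E)=E(k)$. Continuous cohomology contains in addition a contribution from $H^1(k,T_\ell E)$, and $E(k)\otimes\mathbb{Z}_\ell$ embeds there: take the limit of the Kummer injections $E(k)/\ell^n\hookrightarrow H^1(k,E[\ell^n])$, using that $E(k)$ is finitely generated. Similar reasoning shows that $\mathrm{cl}$ is injective on divisors for every smooth projective variety over a number field (Section~\ref{sec:all}). From this one might guess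 that $\mathrm{cl}$ is injective over number fields in every codimension.

Scavia and Suzuki \cite{SS} ask whether this fails for threefolds: for $i=2$ or $i=3$, is there a smooth projective threefold over a number field such that $\mathrm{cl}$ is not injective on $CH^i\otimes\mathbb{Z}_\ell$ for some $\ell$, and what happens over $\mathbb{Q}$? The answer is yes in all cases, and one threefold over $\mathbb{Q}$ serves for both values of $i$.

\begin{theorem}\label{thm:Q}
Let $B\subset\mathbb{P}^2_{\mathbb{Q}}$ be the conic $X_0^2=2X_1^2+3X_2^2$, and let $P\in B$ be the closed point $X_2=0$, with residue field $\mathbb{Q}(\sqrt2)$. Let $E/\mathbb{Q}$ be the elliptic curve $y^2=x(x+1)(x-3)$ with origin $O$, and let $T=(0,0)\in E(\mathbb{Q})[2]$. Put $S=B\times E$ and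
\[
z=[P]\times([T]-[O])\in CH^2(S).
\]
Then $z\ne0$ in $CH^2(S)\otimes\mathbb{Z}_2$, while $\mathrm{cl}(z)=0$ in $H^4(S,\mathbb{Z}_2(2))$. Consequently, for the geometrically integral threefold $X=S\times\mathbb{P}^1$ over $\mathbb{Q}$, both maps
\[
CH^2(X)\otimes\mathbb{Z}_2\to H^4(X,\mathbb{Z}_2(2)),\qquad CH^3(X)\otimes\mathbb{Z}_2\to H^6(X,\mathbb{Z}_2(3))
\]
are non-injective.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $k$ be a number field and $d,i\ge0$ integers. Then $2\le i\le d$ if and only if there exist a smooth projective geometrically integral $k$-variety $X$ of dimension $d$ and a prime $\ell$ such that $\mathrm{cl}\colon CH^i(X)\otimes\mathbb{Z}_\ell\to H^{2i}(X,\mathbb{Z}_\ell(i))$ is not injective. In that case $\ell=2$ can be used.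
\end{theorem}

\begin{theorem}\label{thm:odd}
Let $k$ be a number field, $\ell$ a prime and $d,i$ integers with $\ell\le i\le d$. There is a smooth projective geometrically integral $k$-variety $X$ of dimension $d$ such that $CH^i(X)\otimes\mathbb{Z}_\ell\to H^{2i}(X,\mathbb{Z}_\ell(i))$ is not injective.
\end{theorem}

Section~\ref{sec:idea} explains the idea on the surface of Theorem~\ref{thm:Q}. Section~\ref{sec:facts} recalls the standard facts used. Section~\ref{sec:nonvanishing} proves that the cycles are nonzero, for all $\ell$ at once. Sections~\ref{sec:cd} and~\ref{sec:two} prove that their classes vanish for $\ell=2$, which gives Theorems~\ref{thm:Q} and~\ref{thm:all} in Section~\ref{sec:all}. Section~\ref{sec:odd} treats odd $\ell$.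

\section{The idea on one surface over $\mathbb{Q}$}\label{sec:idea}

\paragraph{Where to look.} Divisors cause no trouble, so the first possible case is that of zero-cycles on a surface. For $\mathbb{P}^1\times C$ with $C$ a curve, push-forward identifies $CH^2(\mathbb{P}^1\times C)$ with $\mathrm{Pic}(C)$, and we are back at divisors. The next simplest surface is a twist of this one: $B\times C$ with $B$ a conic without rational point. If $P\in B$ is a point of degree $2$ and $D$ is a divisor on $C$ with $2D=\mathrm{div}(x)$, then $[P]\times D$ is killed by $2$, and its push-forward to $C$ is $2D=\mathrm{div}(x)$, which is zero in $\mathrm{Pic}(C)$. So $\mathrm{Pic}(C)$ does not see $[P]\times D$. If $B$ had a rational point $b$, then $[P]=2[b]$ and the cycle would be $[b]\times2D=0$. Thus the absence of a rational point is essential.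

\paragraph{Why $z$ is nonzero.} Let $S=B\times E$ and $z$ be as in Theorem~\ref{thm:Q}; here $D=[T]-[O]$ and $\mathrm{div}(x)=2[T]-2[O]$. The conic $B$ corresponds to the quaternion class $\alpha=(2)\cup(3)\in H^2(\mathbb{Q},\mu_2)$; in this section all twists $\mu_2^{\otimes m}$ are identified with $\mathbb{Z}/2$. A relation making $z$ zero consists of functions $g_j$ on curves $D_j\subset S$. Pushed to $E$, it expresses $x$, up to a constant $c\in\mathbb{Q}^*$, as a product of norms of the $g_j$ from the fields $K_j=\kappa(D_j)$, for those $D_j$ that dominate $E$. Over each such $K_j$ the conic acquires a point, so $\alpha$ dies there, and the projection formula gives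
\[
\alpha\cup(x)=\alpha\cup(c)\quad\text{in } H^3(\mathbb{Q}(E),\mu_2^{\otimes2}).
\]
The unknown constant is removed by passing to $\mathbb{Q}_3$, where $H^3(\mathbb{Q}_3,\mu_2^{\otimes 2})=0$. So it is enough to see that $(2)\cup(3)\cup(x)\ne0$ over $\mathbb{Q}_3(E)$.

Modulo $3$ the equation of $E$ becomes the nodal cubic $y^2=x^2(x+1)$, and $T=(0,0)$ reduces to the node. The normalization has coordinate $t=y/x$, with $t^2=x+1$; the two branches of the node are $t=1$ and $t=-1$. On $E$ the function $x$ has a double zero at $T$. On the normalized reduction it is $x=t^2-1$, with a \emph{simple} zero on each branch. This is the reason for the choice of $E$: parity information that is lost on $E$ reappears at the node. Concretely, the residue of $(2)\cup(3)\cup(x)$ along the special fiber is $(2)\cup(t^2-1)$ in $H^2(\mathbb{F}_3(t),\mu_2)$, and the residue of this class at $t=1$ is the class of $2$ in $\mathbb{F}_3^*/\mathbb{F}_3^{*2}$. Since $2$ is not a square modulo $3$, the class is nonzero.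

\paragraph{Why cohomology does not see $z$.} The class $\mathrm{cl}(z)$ is the product of $\mathrm{cl}(P)$, pulled back from $B$, and $\lambda=\mathrm{cl}([T]-[O])$, pulled back from $E$. Here $2\lambda=0$, so we would be done if $\mathrm{cl}(P)$ were divisible by $2$. It is divisible by $2$ over $\bar{\mathbb{Q}}$, but not over $\mathbb{Q}$: its reduction modulo $2$ turns out to be the pullback of $\alpha$ to $B$, which is nonzero. The way out is to lift $\alpha$ to an integral class. Let us work over a number field $k$ instead of $\mathbb{Q}$ for a moment, and suppose that $\alpha$ lifts to a class $\tilde\alpha$ in $H^2(k,\mathbb{Z}_2(1))$. Then the difference of $\mathrm{cl}(P)$ and the pullback of $\tilde\alpha$ is divisible by $2$, and $\mathrm{cl}(z)$ is the pullback of $\tilde\alpha\cup\lambda\in H^4(E,\mathbb{Z}_2(2))$. The conic has disappeared; we have a $2$-torsion class on a curve. If $k$ has no real place, the group $H^4(E,\mathbb{Z}_2(2))$ is isomorphic to $H^2(k,\mathbb{Z}_2(1))=T_2\mathrm{Br}(k)$. A Tate module is torsion-free, so $\mathrm{cl}(z)=0$.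

Over $\mathbb{Q}$ the real place does create torsion in $H^4(E,\mathbb{Z}_2(2))$ (Remark~\ref{rem:real}). The remedy is to choose the lift $\tilde\alpha$ as a corestriction from $\mathbb{Q}(\sqrt{-1})$; then $\tilde\alpha\cup\lambda$ is the trace of a $2$-torsion class in $H^4(E_{\mathbb{Q}(\sqrt{-1})},\mathbb{Z}_2(2))$, and this group is torsion-free.

\section{Standard facts}\label{sec:facts}

For a field $K$ of characteristic $\ne\ell$ and $f\in K^*$ we write $(f)\in H^1(K,\mu_\ell)$ for the Kummer class of $f$; the same notation is used for units of a local ring. We identify $H^2(K,\mu_\ell)$ with $\mathrm{Br}(K)[\ell]$. For an abelian group $M$, $T_\ell M=\varprojlim_nM[\ell^n]$ is the Tate module, with transition maps multiplication by $\ell$.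

\subsection{Continuous cohomology}\label{ss:cont}
The following facts are standard; see \cite{Jannsen}. In (c) and (d) we use the pro-\'etale description.

(a) The map $\mathrm{cl}$ is compatible with pullbacks and products, and it lifts the usual cycle classes in $H^{2i}(X,\mu_{\ell^n}^{\otimes i})$. For $i=1$ the latter are, up to a universal sign, the Kummer boundary map $\mathrm{Pic}(X)\to H^2(X,\mu_{\ell^n})$; see \cite[2.1]{SGA}.

(b) There are exact sequences
\[
0\to{\varprojlim_n}^{1}H^{j-1}(X,\mu_{\ell^n}^{\otimes i})\to H^j(X,\mathbb{Z}_\ell(i))\to\varprojlim_nH^j(X,\mu_{\ell^n}^{\otimes i})\to0,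
\]
and long exact sequences attached to $0\to\mathbb{Z}_\ell(i)\xrightarrow{\ \ell\ }\mathbb{Z}_\ell(i)\to\mu_\ell^{\otimes i}\to0$. The first sequence holds likewise for the continuous cohomology of $k$ with values in a finitely generated free $\mathbb{Z}_\ell$-module $M$ with continuous Galois action, with $M/\ell^n$ as finite coefficients. Recall that $\varprojlim^1$ vanishes if the transition maps are surjective.

(c) For $f\colon X\to\mathrm{Spec}\,k$ proper there is a Hochschild--Serre spectral sequence
\[
E_2^{a,b}=H^a_{\mathrm{cont}}(k,H^b(\bar X,\mathbb{Z}_\ell(i)))\Rightarrow H^{a+b}(X,\mathbb{Z}_\ell(i)),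
\]
the hypercohomology spectral sequence of $Rf_*\mathbb{Z}_\ell(i)$ on the pro-\'etale site of $k$. It is therefore functorial in morphisms of the complexes $Rf_*\mathbb{Z}_\ell(i)$ in the derived category. For finite coefficients there is the usual Hochschild--Serre spectral sequence.

(d) A finite \'etale morphism $\pi\colon X'\to X$ has a trace map $\mathrm{tr}_\pi$ on cohomology, induced by the adjunction $\pi_*\pi^*F\to F$ (recall that $\pi_*=\pi_!$ is left adjoint to $\pi^*$). It is compatible with base change and with reduction modulo $\ell$, and satisfies $\mathrm{tr}_\pi(a\cup\pi^*b)=\mathrm{tr}_\pi(a)\cup b$. For $\mathrm{Spec}\,k'\to\mathrm{Spec}\,k$ it is the corestriction $\mathrm{cor}_{k'/k}$.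

\subsection{Number fields and local fields}\label{ss:nf}
Let $k$ be a number field.

(a) One has $\mathrm{cd}_\ell(k)\le2$ if $\ell$ is odd or $k$ is totally imaginary. Here $\mathrm{cd}_\ell(k)\le 2$ means that $H^a(k,M)=0$ for all $a\ge3$ and all finite $\ell$-primary Galois modules $M$. For a $p$-adic field, $\mathrm{cd}_\ell\le2$ always. See \cite[II.4.4, II.4.3]{Serre}.

(b) The sequence $0\to\mathrm{Br}(k)\to\bigoplus_v\mathrm{Br}(k_v)\to\mathbb{Q}/\mathbb{Z}\to0$ is exact, the last map being the sum of the local invariants $\mathrm{inv}_v$. For a finite extension $k'/k$ one has $\mathrm{inv}_v(\mathrm{cor}_{k'/k}\beta)=\sum_{w\mid v}\mathrm{inv}_w(\beta)$. A class of order $n$ in $\mathrm{Br}(k)$ is the class of a division algebra of degree $n$ (period equals index).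

(c) For $v$ finite, every element of $\mathrm{Br}(k_v)[\ell]$ has the form $\chi\cup(\varpi)$ with $\varpi$ a uniformizer and $\chi\in H^1(k_v,\mathbb{Z}/\ell)$ unramified; it is nonzero if and only if $\chi\ne0$.

\subsection{Residues}\label{ss:res}
Let $R$ be a discrete valuation ring with fraction field $K$ and residue field $\kappa$ of characteristic $\ne\ell$. There is a residue map
\[
\partial\colon H^n(K,\mu_\ell^{\otimes m})\to H^{n-1}(\kappa,\mu_\ell^{\otimes(m-1)}).
\]
It vanishes on the image of $H^n(R,\mu_\ell^{\otimes m})$, and $\partial(a\cup(\varpi))=\pm\bar a$ for every uniformizer $\varpi$ and every $a$ coming from $H^{n-1}(R,\mu_\ell^{\otimes(m-1)})$, with reduction $\bar a$.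

\subsection{Severi--Brauer varieties}\label{ss:sb}
A central simple $k$-algebra $A$ of degree $n$ with class $\alpha\in\mathrm{Br}(k)$ has a Severi--Brauer variety $B$, a form of $\mathbb{P}^{n-1}$, such that for every extension $L/k$ one has $B(L)\ne\emptyset$ if and only if $\alpha_L=0$. For $n=2$ it is a conic. If $A$ is a division algebra of prime degree $\ell$, then $B$ has a closed point of degree $\ell$: a maximal subfield $L$ of $A$ has degree $\ell$ and splits $A$, so $B(L)\ne\emptyset$; the residue field of the resulting closed point embeds in $L$, so its degree is $1$ or $\ell$, and $1$ is impossible since $\alpha\ne0$.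

\subsection{Tensoring with $\mathbb{Z}_\ell$}\label{ss:tensor}
Let $M$ be an abelian group. The kernel of $M\to M\otimes\mathbb{Z}_{(\ell)}$ consists of the elements killed by an integer prime to $\ell$, and $M\otimes\mathbb{Z}_{(\ell)}\to M\otimes\mathbb{Z}_\ell$ is injective because $\mathbb{Z}_{(\ell)}\to\mathbb{Z}_\ell$ is faithfully flat. Hence a nonzero element of $M$ killed by $\ell$ stays nonzero in $M\otimes\mathbb{Z}_\ell$.

\section{The norm obstruction: the cycles are nonzero}\label{sec:nonvanishing}

For general $\ell$ we need a curve over $k$ with a function $x$ whose divisor is divisible by $\ell$, while the reduction of $x$ at a suitable place $v$ has simple zeros on the branches of a singular point of the reduced curve. Generalizing $y^2=x(x+1)(x-3)$ at the prime $3$, we want the reduced curve to be $y^\ell=x^\ell(x+1)$, so that $t=y/x$ satisfies $t^\ell=x+1$. This explains the exponent $\ell-1$ below.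

\begin{proposition}\label{prop:nonzero}
Let $\ell$ be a prime, $k$ a number field, $v$ a finite place of residue characteristic $p\ne\ell$, and $A$ a central division $k$-algebra of degree $\ell$ with class $\alpha\in\mathrm{Br}(k)[\ell]$ such that $\alpha_v\ne0$. Let $B$ be the Severi--Brauer variety of $A$, of dimension $\ell-1$, and $P\in B$ a closed point of degree $\ell$. Let $C$ be the smooth projective model of
\[
y^\ell=x(x+1)(x-p)^{\ell-1}.
\]
Then $C$ is geometrically integral, and there are points $T,O\in C(k)$ with $\mathrm{div}(x)=\ell[T]-\ell[O]$. The zero-cycle class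
\[
z=[P]\times([T]-[O])\in CH^\ell(B\times C)
\]
satisfies $\ell z=0$ and $z\ne0$ in $CH^\ell(B\times C)\otimes\mathbb{Z}_\ell$.
\end{proposition}

For $\ell=2$ the curve $C$ is the elliptic curve $y^2=x(x+1)(x-p)$, $T=(0,0)$, and $O$ is the point at infinity.

\begin{proof}
The right-hand side of the equation has a zero of order $1$ at $x=-1$, so it is not an $\ell$-th power in $\bar k(x)$, and the equation is irreducible over $\bar k(x)$ because $\ell$ is prime. Hence $C$ is geometrically integral. The right-hand side has a zero of order $1$ at $x=0$ and a pole of order $\ell+1$ at $\infty$. Both orders are prime to $\ell$, so the map $x\colon C\to\mathbb{P}^1$ of degree $\ell$ is totally ramified over $0$ and $\infty$. The unique points $T$ and $O$ above them are rational, and $\mathrm{div}(x)=\ell[T]-\ell[O]$. Viewing $x$ as a function on the curve $P\times C$ we get $\ell z=0$. By Section~\ref{ss:tensor} it remains to show that $z\ne0$ in $CH^\ell(B\times C)$.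

\emph{Step 1: if $z=0$, then $\alpha\cup(x)=0$ over $k_v(C)$.} Put $K=k(C)$ and suppose $z=0$. Since $\dim(B\times C)=\ell$, this means that there is an equality of cycles
\[
[P]\times([T]-[O])=\sum_j\mathrm{div}(g_j)
\]
for finitely many integral curves $D_j\subset B\times C$ and $g_j\in\kappa(D_j)^*$. Let $q\colon B\times C\to C$ be the projection. By \cite[Prop.~1.4]{Fulton}, $q_*\mathrm{div}(g_j)=0$ if $D_j$ does not dominate $C$, and $q_*\mathrm{div}(g_j)=\mathrm{div}(N_{K_j/K}(g_j))$ with $K_j=\kappa(D_j)$ if it does. The left-hand side pushes forward to $\ell[T]-\ell[O]=\mathrm{div}(x)$, because $P$ has degree $\ell$. A function on $C$ with trivial divisor is a constant in $k^*$, so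
\[
x=c\prod_{D_j\ \text{dominating}\ C}N_{K_j/K}(g_j)\qquad\text{for some } c\in k^*.
\]
For each $D_j$ that dominates $C$, the extension $K_j/K$ is finite and the generic point of $D_j$ gives a $K_j$-point of $B$. Hence $\alpha_{K_j}=0$, and the projection formula for corestriction yields
\[
\alpha\cup(N_{K_j/K}(g_j))=\mathrm{cor}_{K_j/K}(\alpha_{K_j}\cup(g_j))=0.
\]
Therefore $\alpha\cup(x)=\alpha\cup(c)$ in $H^3(K,\mu_\ell^{\otimes2})$. The constant $c$ is not under control, but over $k_v$ we have $\alpha\cup(c)\in H^3(k_v,\mu_\ell^{\otimes2})=0$ by Section~\ref{ss:nf}(a). So $\alpha\cup(x)=0$ in $H^3(k_v(C),\mu_\ell^{\otimes2})$.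

\emph{Step 2: a valuation on $k_v(C)$.} Let $\mathcal{O}_v$ be the ring of integers of $k_v$, $F$ its residue field, and $\varpi$ a uniformizer. On $L_0=k_v(x)$ consider the Gauss valuation, given on polynomials by $\sum a_ix^i\mapsto\min_iv(a_i)$. Its valuation ring $\mathcal{O}$ has uniformizer $\varpi$ and residue field $F(x)$. The element $s=y/x$ generates $k_v(C)$ over $L_0$ and satisfies
\[
s^\ell=f,\qquad f=\frac{(x+1)(x-p)^{\ell-1}}{x^{\ell-1}}\in\mathcal{O}^*.
\]
Since $p$ has positive valuation, $f$ reduces to $x+1$. This is not an $\ell$-th power in $F(x)$, so $U^\ell-(x+1)$ is irreducible over $F(x)$. Put $R=\mathcal{O}[U]/(U^\ell-f)$. It is free of rank $\ell$ over $\mathcal{O}$, and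
\[
R/\varpi R=F(x)[U]/(U^\ell-(x+1))=F(t),\qquad t^\ell=x+1,
\]
is a field. As $R$ is finite over $\mathcal{O}$, every maximal ideal of $R$ contains $\varpi$; so $R$ is a Noetherian local ring whose maximal ideal is generated by the nonzerodivisor $\varpi$, that is, a discrete valuation ring. Its fraction field has degree $\ell$ over $L_0$ and maps onto $L_0(s)=k_v(C)$ by $U\mapsto s$, so it is $k_v(C)$. Thus $R$ is a valuation ring of $k_v(C)$ with uniformizer $\varpi$ and residue field $F(t)$, and $x\in R^*$ has reduction $t^\ell-1$.

\emph{Step 3: two residues.} By Section~\ref{ss:nf}(c), $\alpha_v=\chi\cup(\varpi)$ with $\chi$ the image of an element of $H^1(\mathcal{O}_v,\mathbb{Z}/\ell)=H^1(F,\mathbb{Z}/\ell)$ whose reduction $\bar\chi$ is nonzero. Then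
\[
\alpha\cup(x)=\chi\cup(\varpi)\cup(x)=-\bigl(\chi\cup(x)\bigr)\cup(\varpi),
\]
and $\chi\cup(x)$ comes from $H^2(R,\mu_\ell)$, because $\chi$ is unramified and $x\in R^*$. By Section~\ref{ss:res} the residue of $\alpha\cup(x)$ along $R$ is
\[
\pm\,\bar\chi\cup(t^\ell-1)\in H^2(F(t),\mu_\ell).
\]
Since $p\ne\ell$, the polynomial $t^\ell-1$ has a simple zero at $t=1$, so it is a uniformizer of the local ring of $F[t]$ there. The residue of the last class at $t=1$ is therefore $\pm\bar\chi\ne0$ in $H^1(F,\mathbb{Z}/\ell)$. Hence $\alpha\cup(x)\ne0$ in $H^3(k_v(C),\mu_\ell^{\otimes2})$, contradicting Step~1.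
\end{proof}

\begin{remark}
Bad reduction is what makes the computation work. Suppose that $C$ were replaced by a smooth projective geometrically integral curve with good reduction at $v$, carrying a function $x$ with $\mathrm{div}(x)=\ell[T]-\ell[O]$ that is a unit at the generic point of the special fiber. Then the reduction $\bar x$ would have divisor $\ell[\bar T]-\ell[\bar O]$, and every residue of $\bar\chi\cup(\bar x)$, being $\pm\mathrm{ord}(\bar x)$ times a restriction of $\bar\chi$, would vanish.
\end{remark}

\section{Torsion-free cohomology when $\mathrm{cd}_\ell\le2$}\label{sec:cd}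

We now turn to the vanishing of cycle classes. The following lemma is the source of it. Although the Brauer group is torsion, the continuous cohomology group $H^2(k',\mathbb{Z}_\ell(1))$ is torsion-free; and if $\mathrm{cd}_\ell(k')\le2$, no cohomology of the base field in degree $\ge3$ interferes.

\begin{lemma}\label{lem:cd}
Let $k'$ be a number field with $\mathrm{cd}_\ell(k')\le2$.
\begin{enumerate}
\item[(1)] $H^a_{\mathrm{cont}}(k',M)=0$ for $a\ge3$ and every finitely generated free $\mathbb{Z}_\ell$-module $M$ with continuous Galois action.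
\item[(2)] $H^2(k',\mathbb{Z}_\ell(1))=T_\ell\mathrm{Br}(k')$, which is torsion-free.
\item[(3)] For a smooth projective geometrically integral curve $C$ over $k'$, the group $H^4(C,\mathbb{Z}_\ell(2))\cong H^2(k',\mathbb{Z}_\ell(1))$ is torsion-free.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Use the exact sequence
\[
0\to{\varprojlim_n}^{1}H^{a-1}(k',M/\ell^n)\to H^a_{\mathrm{cont}}(k',M)\to\varprojlim_nH^a(k',M/\ell^n)\to0 .
\]
For $a\ge4$ both outer terms vanish. For $a=3$ the right-hand term vanishes. The maps $H^2(k',M/\ell^{n+1})\to H^2(k',M/\ell^n)$ are surjective because $H^3(k',\ell^nM/\ell^{n+1}M)=0$, so the $\varprojlim^1$-term vanishes as well.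

(2) We have $H^1(k',\mu_{\ell^n})=k'^*/(k'^*)^{\ell^n}$, and the transition maps are the projections, which are surjective; so the $\varprojlim^1$-term vanishes. Hence $H^2(k',\mathbb{Z}_\ell(1))=\varprojlim_n\mathrm{Br}(k')[\ell^n]$, where the transition maps are multiplication by $\ell$. This is $T_\ell\mathrm{Br}(k')$. If a compatible sequence $(\beta_n)$ with $\ell\beta_{n+1}=\beta_n$ is killed by $\ell$, then $\beta_n=\ell\beta_{n+1}=0$ for all $n$; so a Tate module is torsion-free.

(3) The groups $H^b(\bar C,\mathbb{Z}_\ell(2))$ are finitely generated and free, and they vanish for $b\ge3$ as $\dim C=1$. So in the Hochschild--Serre spectral sequence for $\mathbb{Z}_\ell(2)$ on $C$ we have $E_2^{a,b}=0$ for $a\ge3$, by (1), and for $b\ge3$. In total degree $4$ only $E_2^{2,2}$ can be nonzero. Its outgoing differentials land in columns $a\ge4$, and the only incoming one starts at $E_2^{0,3}=0$. Thus $H^4(C,\mathbb{Z}_\ell(2))=H^2(k',H^2(\bar C,\mathbb{Z}_\ell(2)))=H^2(k',\mathbb{Z}_\ell(1))$.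
\end{proof}

\begin{remark}\label{rem:real}
The hypothesis on $\mathrm{cd}_\ell$ is needed in (3): for an elliptic curve $E$ over $\mathbb{Q}$ the group $H^4(E,\mathbb{Z}_2(2))$ has $2$-torsion. Indeed, $G=\mathrm{Gal}(\mathbb{C}/\mathbb{R})$ acts trivially on $\mathbb{Z}_2(2)$, so $H^3(\mathbb{R},\mathbb{Z}_2(2))=H^3(G,\mathbb{Z}_2)=0$, and the boundary map $H^3(\mathbb{R},\mu_2^{\otimes2})\to H^4(\mathbb{R},\mathbb{Z}_2(2))$ is injective. Since $(-1)\cup(-1)\cup(-1)\ne0$ in $H^3(\mathbb{R},\mathbb{Z}/2)$, the boundary of the same symbol over $\mathbb{Q}$ is a nonzero element of $H^4(\mathbb{Q},\mathbb{Z}_2(2))$ killed by $2$. Its pullback to $E$ is nonzero because $E$ has a rational point.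
\end{remark}

\section{Vanishing for $\ell=2$ over an arbitrary number field}\label{sec:two}

Let $k$ be a number field and let $v\ne v'$ be finite places of $k$, with $v$ of odd residue characteristic $p$. Let $\alpha\in\mathrm{Br}(k)[2]$ be the class with invariant $1/2$ at $v$ and $v'$ and $0$ at all other places. By Section~\ref{ss:nf}(b) it exists and is the class of a quaternion division algebra. Let $B$ be the corresponding conic, $P\in B$ a closed point of degree $2$ (one exists by Section~\ref{ss:sb}), and $E$ the elliptic curve $y^2=x(x+1)(x-p)$ with origin $O$ and $T=(0,0)$. This is the situation of Proposition~\ref{prop:nonzero} with $\ell=2$ and $C=E$. The second place $v'$ plays no role in the non-vanishing; reciprocity forces its presence.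

\begin{proposition}\label{prop:two}
Let $S=B\times E$ and $z=[P]\times([T]-[O])$. Then $z\ne0$ in $CH^2(S)\otimes\mathbb{Z}_2$, while $\mathrm{cl}(z)=0$ in $H^4(S,\mathbb{Z}_2(2))$.
\end{proposition}

\begin{proof}
Non-vanishing is Proposition~\ref{prop:nonzero}. We prove $\mathrm{cl}(z)=0$. A subscript as in $\alpha_B$ denotes the pullback of a class from the base field to a variety; $p_B,p_E$ are the projections of $S$.

\emph{Step 1: $\mathrm{cl}(P)$ reduces to $\alpha_B$ in $H^2(B,\mu_2)$.} By Hochschild--Serre, the kernel of $H^2(k,\mu_2)\to H^2(B,\mu_2)$ is a quotient of $H^0(k,H^1(\bar B,\mu_2))=0$. So $\alpha_B\ne0$. On the other hand, the image of $\alpha$ in $\mathrm{Br}(B)\subset\mathrm{Br}(k(B))$ is $0$, because $B$ has a $k(B)$-point. By the Kummer sequence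
\[
0\to\mathrm{Pic}(B)/2\to H^2(B,\mu_2)\to\mathrm{Br}(B)[2]\to0,
\]
$\alpha_B$ is the Kummer class of some element of $\mathrm{Pic}(B)$. Now $\mathrm{Pic}(B)$ injects into $\mathrm{Pic}(\bar B)=\mathbb{Z}$ by the degree. Degree $1$ does not occur: by Riemann--Roch a line bundle of degree $1$ on $B$ has a nonzero section, whose divisor would be a rational point, and $B(k)=\emptyset$ as $\alpha\ne0$. Since $P$ has degree $2$, we get $\mathrm{Pic}(B)=\mathbb{Z}[P]$. So $\alpha_B$ is the Kummer class of $m[P]$ for some $m$, and $m$ is odd because $\alpha_B\ne0$. Hence $\alpha_B$ is the Kummer class of $[P]$, which is the reduction of $\mathrm{cl}(P)$ by Section~\ref{ss:cont}(a); the sign is irrelevant modulo $2$.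

\emph{Step 2: an integral lift of $\alpha$.} Let $k'=k(\sqrt{-1})$, possibly equal to $k$. It is totally imaginary, so $\mathrm{cd}_2(k')\le2$. Choose places $w\mid v$ and $w'\mid v'$ of $k'$. By Section~\ref{ss:nf}(b) there are unique classes $\beta_n\in\mathrm{Br}(k')[2^n]$ with
\[
\mathrm{inv}_w(\beta_n)=2^{-n},\qquad\mathrm{inv}_{w'}(\beta_n)=-2^{-n},
\]
and all other invariants $0$. Since $2\beta_{n+1}=\beta_n$, Lemma~\ref{lem:cd}(2) provides a class $\tilde\alpha'=(\beta_n)_n\in T_2\mathrm{Br}(k')=H^2(k',\mathbb{Z}_2(1))$ with reduction $\beta_1$ modulo $2$. Put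
\[
\tilde\alpha=\mathrm{cor}_{k'/k}(\tilde\alpha')\in H^2(k,\mathbb{Z}_2(1)).
\]
Its reduction modulo $2$ is $\mathrm{cor}_{k'/k}(\beta_1)$. The formula for invariants of a corestriction shows that this class has invariant $1/2$ at $v$ and at $v'$, and $0$ at all other places, including the real ones. So the reduction of $\tilde\alpha$ is $\alpha$.

\emph{Step 3: removing the conic.} By Steps 1 and 2, $\mathrm{cl}(P)-\tilde\alpha_B$ maps to $0$ in $H^2(B,\mu_2)$. Hence $\mathrm{cl}(P)=\tilde\alpha_B+2u$ with $u\in H^2(B,\mathbb{Z}_2(1))$. Let $\lambda=\mathrm{cl}([T]-[O])\in H^2(E,\mathbb{Z}_2(1))$. Then $2\lambda=\mathrm{cl}(\mathrm{div}(x))=0$. Since $p_B^*\tilde\alpha_B=\tilde\alpha_S=p_E^*\tilde\alpha_E$, we find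
\begin{align*}
\mathrm{cl}(z)&=p_B^*\mathrm{cl}(P)\cup p_E^*\lambda
=p_B^*\tilde\alpha_B\cup p_E^*\lambda+p_B^*u\cup p_E^*(2\lambda)\\
&=p_E^*(\tilde\alpha_E\cup\lambda).
\end{align*}

\emph{Step 4: $\tilde\alpha_E\cup\lambda=0$.} Let $\pi\colon E'=E_{k'}\to E$ be the base change. By Section~\ref{ss:cont}(d), $\tilde\alpha_E=\mathrm{tr}_\pi(\tilde\alpha'_{E'})$, and the projection formula gives
\[
\tilde\alpha_E\cup\lambda=\mathrm{tr}_\pi(\tilde\alpha'_{E'})\cup\lambda=\mathrm{tr}_\pi\bigl(\tilde\alpha'_{E'}\cup\pi^*\lambda\bigr).
\]
The class $\tilde\alpha'_{E'}\cup\pi^*\lambda\in H^4(E',\mathbb{Z}_2(2))$ is killed by $2$, because $2\lambda=0$; hence it is zero by Lemma~\ref{lem:cd}(3). So $\mathrm{cl}(z)=0$.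
\end{proof}

\section{Proofs of Theorems~\ref{thm:Q} and~\ref{thm:all}}\label{sec:all}

The remaining dimensions and codimensions are reached by multiplying with projective spaces.

\begin{lemma}\label{lem:product}
Let $k$ be a number field, $Y$ a smooth projective geometrically integral $k$-variety and $z\in CH^j(Y)$ a class with nonzero image in $CH^j(Y)\otimes\mathbb{Z}_\ell$ and with $\mathrm{cl}(z)=0$. Let $0\le r\le m$ be integers and $W\subset\mathbb{P}^m$ a linear subspace of codimension $r$ over $k$. Then $z\times[W]\in CH^{j+r}(Y\times\mathbb{P}^m)$ has nonzero image in $CH^{j+r}(Y\times\mathbb{P}^m)\otimes\mathbb{Z}_\ell$, and $\mathrm{cl}(z\times[W])=0$.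
\end{lemma}

\begin{proof}
Let $\mathrm{pr}_1,\mathrm{pr}_2$ be the projections of $Y\times\mathbb{P}^m$. Then $\mathrm{cl}(z\times[W])=\mathrm{pr}_1^*\mathrm{cl}(z)\cup\mathrm{pr}_2^*\mathrm{cl}(W)=0$. Let $W'\subset\mathbb{P}^m$ be a linear subspace of codimension $m-r$ meeting $W$ transversally in one rational point. Intersecting with $[Y\times W']$ and pushing forward to $Y$ gives
\[
\mathrm{pr}_{1*}\bigl((z\times[W])\cdot[Y\times W']\bigr)=z,
\]
which is nonzero after tensoring with $\mathbb{Z}_\ell$. So $z\times[W]$ is nonzero after tensoring, too.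
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Q}]
We check that the data are those of Section~\ref{sec:two} for $k=\mathbb{Q}$, $v=3$, $v'=2$. The quaternion class $(2)\cup(3)$ has Hilbert symbols
\[
(2,3)_3=\Bigl(\frac23\Bigr)=-1,\qquad(2,3)_2=(-1)^{(3^2-1)/8}=-1,\qquad(2,3)_\infty=1,
\]
and it is unramified at all other primes. So it is the class $\alpha$ with invariant $1/2$ exactly at $3$ and $2$. Its conic is $X_0^2=2X_1^2+3X_2^2$, and the point $X_2=0$, given by $X_0^2=2X_1^2$, has residue field $\mathbb{Q}(\sqrt2)$. With $p=3$ the curve is $y^2=x(x+1)(x-3)$. Proposition~\ref{prop:two} gives the assertions on $z$.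

As a product of smooth projective geometrically integral varieties, $X=S\times\mathbb{P}^1$ is smooth, projective and geometrically integral. Apply Lemma~\ref{lem:product} with $Y=S$, $j=2$, $m=1$. For $r=0$ it shows that $z\times[\mathbb{P}^1]$ gives a nonzero element of the kernel of $\mathrm{cl}$ on $CH^2(X)\otimes\mathbb{Z}_2$. For $r=1$ it shows that $z\times[o]$, with $o\in\mathbb{P}^1(\mathbb{Q})$, gives a nonzero element of the kernel of $\mathrm{cl}$ on $CH^3(X)\otimes\mathbb{Z}_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]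
\emph{Existence for $2\le i\le d$.} Over the given field $k$ take $S$ and $z$ from Proposition~\ref{prop:two}, and apply Lemma~\ref{lem:product} with $\ell=2$, $Y=S$, $j=2$, $m=d-2$ and $r=i-2$. This gives the theorem for $X=S\times\mathbb{P}^{d-2}$ and $\ell=2$.

\emph{Injectivity in all other cases, for every $\ell$.} If $i>d$, then $CH^i(X)=0$. If $i=0$, the map is the isomorphism $\mathbb{Z}_\ell\to H^0(X,\mathbb{Z}_\ell)=\mathbb{Z}_\ell$.

Let $i=1$. Since $X$ is projective and geometrically integral, $\mathrm{Pic}(X)$ injects into $\mathrm{Pic}(\bar X)$. The kernel of the map from $\mathrm{Pic}(X)$ to the N\'eron--Severi group $NS(\bar X)$ lies in the group of $k$-points of the Picard variety of $X$, which is finitely generated by the Mordell--Weil theorem, and $NS(\bar X)$ is finitely generated. So $\mathrm{Pic}(X)$ is finitely generated, and therefore $\mathrm{Pic}(X)\otimes\mathbb{Z}_\ell=\varprojlim_n\mathrm{Pic}(X)/\ell^n$. The Kummer sequence gives injections $\mathrm{Pic}(X)/\ell^n\hookrightarrow H^2(X,\mu_{\ell^n})$. By Section~\ref{ss:cont}(a) the composite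
\[
\mathrm{Pic}(X)\otimes\mathbb{Z}_\ell\xrightarrow{\ \mathrm{cl}\ }H^2(X,\mathbb{Z}_\ell(1))\to\varprojlim_nH^2(X,\mu_{\ell^n})
\]
is, up to sign, the inverse limit of these injections. It is injective, and hence so is $\mathrm{cl}$.
\end{proof}

\section{Odd primes: proof of Theorem~\ref{thm:odd}}\label{sec:odd}

For $\ell=2$ the statement is contained in Theorem~\ref{thm:all}. For odd $\ell$ the point $P$ has codimension $\ell-1\ge2$ in $B$, and the argument of Section~\ref{sec:two}, which identified $\mathrm{cl}(P)$ modulo $\ell$ inside the Kummer sequence, is not available. But the mechanism is the same, and it can be read off the Hochschild--Serre filtration directly. The geometric class of $P$ is divisible by $\ell$ and meets the $\ell$-torsion class $\lambda$; this makes $\mathrm{cl}(z)$ vanish in the first two graded pieces. What remains lies in a group built from $H^2(k,\mathbb{Z}_\ell(1))$, which has no torsion. The only input on the cohomological dimension of $k$ is $\mathrm{cd}_\ell(k)\le2$, and for odd $\ell$ this holds for every number field.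

\begin{proof}[Proof of Theorem~\ref{thm:odd} for odd $\ell$]
\emph{The cycle.} Choose finite places $v\ne v'$ of $k$ with $v\nmid\ell$, and let $\alpha\in\mathrm{Br}(k)$ have invariants $1/\ell$ at $v$, $-1/\ell$ at $v'$ and $0$ elsewhere. By Section~\ref{ss:nf}(b) it is the class of a division algebra $A$ of degree $\ell$, and by Section~\ref{ss:sb} its Severi--Brauer variety $B$ has a closed point $P$ of degree $\ell$. Let $C,T,O,z$ be as in Proposition~\ref{prop:nonzero}, and put $Y=B\times C$, of dimension $\ell$, with projections $p_B,p_C$. Then $z\ne0$ in $CH^\ell(Y)\otimes\mathbb{Z}_\ell$ and $\ell z=0$. We show that $\mathrm{cl}(z)=0$ in $H:=H^{2\ell}(Y,\mathbb{Z}_\ell(\ell))$. Lemma~\ref{lem:product} with $j=\ell$, $m=d-\ell$, $r=i-\ell$ then gives the theorem for all $\ell\le i\le d$.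

\emph{The filtration on $H$.} We have $\bar B\cong\mathbb{P}^{\ell-1}$; let $h\in H^2(\bar B,\mathbb{Z}_\ell(1))$ be the hyperplane class. It is Galois invariant, since Galois preserves the unique ample generator of $\mathrm{Pic}(\bar B)\cong\mathbb{Z}$. By K\"unneth, the groups $H^b(\bar Y,\mathbb{Z}_\ell)$ are finitely generated and free, and Lemma~\ref{lem:cd}(1) shows that $E_2^{a,b}=0$ for $a\ge3$. So the Hochschild--Serre filtration is $H=F^0\supset F^1\supset F^2\supset F^3=0$. Let $J$ be the Jacobian of $C$. In the two degrees that matter, K\"unneth gives, as Galois modules,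
\begin{align*}
H^{2\ell-1}(\bar Y,\mathbb{Z}_\ell(\ell))&=h^{\ell-1}\cdot H^1(\bar C,\mathbb{Z}_\ell(1))\cong T_\ell J,\\
H^{2\ell-2}(\bar Y,\mathbb{Z}_\ell(\ell))&=h^{\ell-1}\cdot H^0(\bar C,\mathbb{Z}_\ell(1))\oplus h^{\ell-2}\cdot H^2(\bar C,\mathbb{Z}_\ell(2))\cong\mathbb{Z}_\ell(1)^2.
\end{align*}

The group $F^2=E_\infty^{2,2\ell-2}$ is the cokernel of $d_2\colon H^0(k,T_\ell J)\to H^2(k,\mathbb{Z}_\ell(1))^2$; other differentials into or out of this position start in negative columns or end in columns $a\ge4$. Since $J(k)_{\mathrm{tors}}$ is finite, $H^0(k,T_\ell J)=T_\ell(J(k))=0$. So $F^2=H^2(k,\mathbb{Z}_\ell(1))^2$, which is torsion-free by Lemma~\ref{lem:cd}(2).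

Next, $F^1/F^2=E_\infty^{1,2\ell-1}=E_2^{1,2\ell-1}=H^1(k,T_\ell J)$, because the differentials starting there end in columns $a\ge3$, which are zero, and none arrives.

\emph{The class $\lambda$.} Let $\lambda=\mathrm{cl}([T]-[O])\in H^2(C,\mathbb{Z}_\ell(1))$, so that $\ell\lambda=\mathrm{cl}(\mathrm{div}(x))=0$. Its image in $H^2(\bar C,\mathbb{Z}_\ell(1))=\mathbb{Z}_\ell$ is the degree of $[T]-[O]$, which is $0$, so $\lambda\in F^1H^2(C,\mathbb{Z}_\ell(1))$. Let $\bar\lambda$ be its image in
\[
E_\infty^{1,1}=E_2^{1,1}=H^1(k,H^1(\bar C,\mathbb{Z}_\ell(1))),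
\]
where again $d_2$ ends in a column $a=3$, which is zero. Then $\ell\bar\lambda=0$.

\emph{Multiplication by $\mathrm{cl}(P)$ respects the filtrations.} We have $\mathrm{cl}(z)=p_C^*\lambda\cup p_B^*\mathrm{cl}(P)$; the order of the factors is immaterial, as both degrees are even. Let $f\colon Y\to\mathrm{Spec}\,k$ and $f_C\colon C\to\mathrm{Spec}\,k$ be the structure maps. The class $p_B^*\mathrm{cl}(P)\in H^{2\ell-2}(Y,\mathbb{Z}_\ell(\ell-1))$ is a morphism $\mathbb{Z}_\ell\to\mathbb{Z}_\ell(\ell-1)[2\ell-2]$ in the derived category of the pro-\'etale site of $Y$. Twisting it by $\mathbb{Z}_\ell(1)$, applying $Rf_*$, and precomposing with $p_C^*$ gives a morphism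
\[
Rf_{C*}\mathbb{Z}_\ell(1)\to Rf_*\mathbb{Z}_\ell(1)\to Rf_*\mathbb{Z}_\ell(\ell)[2\ell-2]
\]
on the pro-\'etale site of $\mathrm{Spec}\,k$. On cohomology it induces $a\mapsto p_C^*a\cup p_B^*\mathrm{cl}(P)$. By Section~\ref{ss:cont}(c) this map underlies a morphism of Hochschild--Serre spectral sequences of bidegree $(0,2\ell-2)$. On $E_2$ it is given by cup product with the geometric class of $P$, which is $\ell h^{\ell-1}$ since $P$ has degree $\ell$.

\emph{Conclusion.} Since $\lambda\in F^1$, we get $\mathrm{cl}(z)\in F^1$. Its image in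
\[
F^1/F^2=H^1\bigl(k,h^{\ell-1}\cdot H^1(\bar C,\mathbb{Z}_\ell(1))\bigr)=H^1(k,T_\ell J)
\]
is $\ell\bar\lambda=0$. Hence $\mathrm{cl}(z)\in F^2$. It is killed by $\ell$, because $\ell z=0$, and $F^2$ is torsion-free. So $\mathrm{cl}(z)=0$.
\end{proof}

\begin{remark}
The vanishing argument of this section also works for $\ell=2$ when $k$ is totally imaginary. When $k$ has a real place, Lemma~\ref{lem:cd} is not available over $k$ for $\ell=2$. Applying the argument over $k'=k(\sqrt{-1})$ shows that the pullback of $\mathrm{cl}(z)$ to $S_{k'}$ is zero; taking the trace back to $k$ then gives only $2\,\mathrm{cl}(z)=0$, which is already clear from $2z=0$. This is why Section~\ref{sec:two} uses a lift of $\alpha$ that is itself a corestriction.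
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Jannsen} Jannsen, \emph{Continuous \'etale cohomology}, Math. Ann. 280 (1988).

\bibitem{SS} Federico Scavia, Fumiaki Suzuki, \emph{Non-injectivity of the cycle class map in continuous $\ell$-adic cohomology}, arXiv:2208.06713 (2022).

\bibitem{Serre} Serre, \emph{Cohomologie galoisienne}.

\bibitem{SGA} SGA 4$\frac12$, [Cycle].

\end{thebibliography}

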